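\title{Fano toric manifolds whose Gromov width is smaller than Lu's bound}

\begin{abstract}
For a closed symplectic toric manifold with Fano fan, a theorem of G.~Lu bounds the Gromov width from above by a number $\Lambda(P)$ that is read off from the moment polytope $P$. Hwang, Lee and Suh state that the bound is attained in real dimension four and that they do not know whether this holds in higher dimensions. We show that it does not: in every complex dimension $n\ge 23$ there are Fano symplectic toric manifolds with $w_G<\Lambda(P)$, and for $n=44,47,48$ and all $n\ge 50$ this happens for the monotone form. The obstruction is a rational curve with two branches through a point of the open orbit, detected by a Gromov--Witten invariant of the one-point blow-up. We also show that equality holds for all Fano generalized Bott manifolds.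
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(M,\omega)$ be a closed symplectic toric manifold of real dimension $2n$. By Delzant's theorem it is determined by its moment polytope
\[
P=\{x\in\mathbb{R}^n : \langle x,\eta\rangle\ge-\kappa_\eta\ \text{ for all }\eta\in\mathcal{R}\},
\]
where $\mathcal{R}\subset\mathbb{Z}^n$ is the finite set of primitive inward facet normals, that is, of the rays of the normal fan of $P$, and $\kappa_\eta\in\mathbb{R}$. We normalize so that $[\omega]$ evaluates on a curve class to the corresponding lattice length in $P$; thus $\mathbb{P}^1$ with $P=[-1,1]$ has area $2$. The \emph{Gromov width}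
\[
w_G(M,\omega)=\sup\{\pi r^2 : B^{2n}(r)\text{ embeds symplectically into }(M,\omega)\}
\]
measures the largest standard ball that fits into $M$. We call $(M,\omega)$ \emph{Fano} if the toric variety of the normal fan of $P$ is Fano, that is, if its anticanonical divisor is ample. This is a condition on the fan only. The numbers $\kappa_\eta$ are free as long as the fan does not change, and the \emph{monotone} form $[\omega]=c_1$ is the special case in which all $\kappa_\eta$ equal $1$. Put
\[
\Lambda(P)=\min\Big\{\sum_{\eta\in\mathcal{R}} b_\eta\kappa_\eta \;:\; b_\eta\in\mathbb{Z}_{\ge0},\ \sum_\eta b_\eta>0,\ \sum_\eta b_\eta\,\eta=0\Big\}.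
\]
A theorem of G.~Lu says that $w_G(M,\omega)\le\Lambda(P)$ if $M$ is Fano.

The number $\Lambda(P)$ is the smallest area of a holomorphic sphere through a point of the open torus orbit (Remark~\ref{rem:lambda}), and spheres through a general point are what limits the size of a ball centered there. In the simplest cases the bound is sharp. For $\mathbb{P}^n$ the only primitive nonnegative relation among the rays is the sum of all of them, and $\Lambda(P)$ is the size of the simplex $P$. For $\mathbb{P}^1\times\mathbb{P}^1$ with a rectangle of sides $a$ and $b$ one gets $\Lambda(P)=\min(a,b)$. In both cases $P$ contains a standard simplex of size $\Lambda(P)$, and such a simplex yields balls of every capacity $\pi r^2<\Lambda(P)$ (Section~\ref{sec:bott}). One would guess that $w_G=\Lambda(P)$ always holds.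

In real dimension $4$ there are five diffeomorphism types of Fano toric manifolds, namely $\mathbb{P}^1\times\mathbb{P}^1$ and $\mathbb{P}^2\#k\overline{\mathbb{P}^2}$ for $k=0,1,2,3$. Hwang, Lee and Suh \cite{HLS} assert, as straightforward to check, that the Gromov widths of these manifolds, with toric forms whose polytope has one of the corresponding Fano normal fans, are exactly the values $\Lambda(P)$, and they state that they do not know whether this still holds in higher dimensions. The question is thus: \emph{does every Fano symplectic toric manifold of real dimension $2n\ge6$ satisfy $w_G(M,\omega)=\Lambda(P)$?} The answer is no.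

\begin{theorem}\label{thm:main}
Let $w\ge3$ be an integer, put $w_j=w+j$ for $j=0,1,2$, and let $\mathbf{r}=(r_0,r_1,r_2)$ be integers with $4\le r_j\le w_j+1$. Put $n=\sum_j(w_j+r_j)-1=3w+2+\sum_j r_j$. There is a Fano toric manifold $X=X_{w,\mathbf{r}}$ of complex dimension $n$ such that:
\begin{enumerate}
\item[(a)] for every real $m>3$ there is a toric symplectic form $\omega_m$ on $X$, whose polytope $P_m$ has the fan of $X$ as normal fan, with $\Lambda(P_m)=2m+1$ and $w_G(X,\omega_m)\le\frac{3m+12}{2}$;
\item[(b)] for $[\omega]=c_1(X)$ one has $\Lambda=2w+3$ and $w_G\le\frac{n+1}{2}$.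
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:dims}
For every $n\ge23$ there is a Fano symplectic toric manifold of complex dimension $n$ with $w_G<\Lambda(P)$, and $\inf w_G/\Lambda\le 3/4$ in each such dimension. For $n=44,47,48$ and all $n\ge50$ there is a monotone one with $w_G<\Lambda(P)$.
\end{corollary}

\begin{proof}
The choices $\mathbf{r}=(4,4,4),(4,5,4),(4,5,5)$ are allowed for all $w\ge3$ and give $n=3w+14$, $3w+15$, $3w+16$, hence every $n\ge23$. In (a), $\frac{3m+12}{2}<2m+1$ if and only if $m>10$, and the ratio of the two sides tends to $3/4$ as $m\to\infty$. In (b), $\frac{n+1}{2}<2w+3$ means $3w+3+\sum r_j<4w+6$, that is, $w>\sum r_j-3$. For the three choices of $\mathbf{r}$ we have $\sum r_j=12,13,14$, so $w\ge10,11,12$, and $n$ runs through $44,47,50,\dots$, through $48,51,\dots$ and through $52,55,\dots$.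
\end{proof}

For instance, $w=10$ and $\mathbf{r}=(4,4,4)$ give $n=44$, $\Lambda=23$ and $w_G\le22.5$. We do not determine whether equality can fail for $3\le n\le22$. There is a large class for which the guess is right; this complement is not needed for Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:bott}
In every dimension, $w_G=\Lambda(P)$ for all Fano generalized Bott manifolds, in particular for all Fano toric manifolds of Picard number at most $2$.
\end{proposition}

The number $\Lambda(P)$ counts each sphere through a point $p$ once. A sphere of area $A$ with two branches through $p$ can do better. Blow up a ball of capacity $\pi r^2$ centered at $p$: the proper transform of the sphere meets the exceptional divisor twice and has area $A-2\pi r^2$. If its class has a nonzero Gromov--Witten invariant, this area is positive for every embedded ball, so $w_G\le A/2$. The task is to build a Fano fan on which such a sphere exists with $A/2<\Lambda(P)$. Section~\ref{sec:toric} shows that double points at $p$ come from sets of rays generating a sublattice that is not saturated. Section~\ref{sec:model}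 works out a surface on which this happens; it is not Fano. Section~\ref{sec:X} repairs this at the cost of dimension, Section~\ref{sec:relations} lists the curve classes of small area, and Section~\ref{sec:width} computes the invariant and proves Theorem~\ref{thm:main}. Section~\ref{sec:bott} proves Proposition~\ref{prop:bott}.

\section{Rational curves that meet the open orbit}\label{sec:toric}

Let $N$ be a lattice of rank $n$ and let $P$ be a polytope in $N^*_{\mathbb{R}}$, or in a translate of it, given by inequalities $y_\eta\ge0$, $\eta\in\mathcal{R}\subset N$, where the \emph{facet function} $y_\eta=\langle\,\cdot\,,\eta\rangle+\kappa_\eta$ is affine with linear part $\eta$. An inequality, or its normal $\eta$, is \emph{active} at $x\in P$ if $y_\eta(x)=0$. The polytope is \emph{Delzant} with facet normals $\mathcal{R}$ if it has interior points, every inequality defines a facet, and at every point the active normals are part of a $\mathbb{Z}$-basis of $N$. A set of rays spans a cone of the normal fan $\Sigma$ if and only if the corresponding facets have a common point. Let $X$ be the smooth projective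 toric variety of $\Sigma$, let $T=N\otimes\mathbb{C}^*\subset X$ be its open orbit, let $p=1\in T$, and let $D_\eta$ be the invariant divisor of the ray $\eta$. For $v\in N$ and $t\in\mathbb{C}^*$ we write $t^v=v\otimes t\in T$; in a basis of $N$ with $v=(v_1,\dots,v_n)$ this is $(t^{v_1},\dots,t^{v_n})$. We use the following standard facts.

\begin{enumerate}
\item[(T1)] \emph{Charts.} If $\eta_1,\dots,\eta_k$ span a cone of $\Sigma$, extend them to a basis $\eta_1,\dots,\eta_k,v_{k+1},\dots,v_n$ of $N$. The resulting identification $T=(\mathbb{C}^*)^n$ extends to an invariant open set $\mathbb{C}^k\times(\mathbb{C}^*)^{n-k}\subset X$ in which $D_{\eta_i}=\{x_i=0\}$ for $i\le k$ and which no other $D_\eta$ meets.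
\item[(T2)] \emph{Characters.} For $u\in N^*$ the character $\chi^u$ of $T$ is a rational function on $X$ with divisor $\sum_\eta\langle u,\eta\rangle D_\eta$.
\item[(T3)] \emph{Curve classes.} The map $b\mapsto(b_\eta)=(D_\eta\cdot b)$ identifies $H_2(X;\mathbb{Z})$ with the lattice of \emph{relations}, the integer vectors $(b_\eta)$ with $\sum b_\eta\eta=0$.
\item[(T4)] \emph{Areas.} The symplectic form with polytope $P$ is a K\"ahler form $\omega$ on $X$ with $\omega(b)=\sum b_\eta\kappa_\eta$. This number is the value of the function $\sum b_\eta y_\eta$, which is constant because its linear part vanishes. Also $-K_X=\sum D_\eta$, so $c_1(b)=\sum b_\eta$, and $X$ is Fano if the polytope with all $\kappa_\eta=1$ is Delzant with normal fan $\Sigma$.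
\end{enumerate}

Let $\gamma:\mathbb{P}^1\to X$ be a nonconstant holomorphic map whose image meets $T$. The image lies in no $D_\eta$, so its class $b$ has $b_\eta\ge0$, and $b\neq0$ because $X$ is projective: $b$ is a nonzero \emph{nonnegative relation}.

\begin{remark}\label{rem:lambda}
Conversely, let $b\ne0$ be a nonnegative relation and choose distinct points $t_{\eta,k}\in\mathbb{C}$, $1\le k\le b_\eta$. The map $\gamma(t)=\prod_{\eta,k}(t-t_{\eta,k})^\eta$ sends $\infty$ to $p$ because $\sum b_\eta\eta=0$, and in the chart (T1) of the cone spanned by $\eta$ it extends over $t_{\eta,k}$, meeting $D_\eta$ transversally and no other divisor. So $\gamma$ has class $b$, and $\Lambda(P)$ is the smallest area of a rational curve through $p$.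
\end{remark}

Let $\pi:\tilde X=\mathrm{Bl}_pX\to X$ be the blow-up at $p$, with exceptional divisor $E\cong\mathbb{P}^{n-1}$, and let $e$ be the class of a line in $E$, so that $E\cdot e=-1$ and $H_2(\tilde X)=H_2(X)\oplus\mathbb{Z}e$, with $H_2(X)$ embedded as the classes orthogonal to $E$. A nonconstant map $\gamma:\mathbb{P}^1\to X$ of class $b$ lifts to $\tilde X$, and the lift has class $b-\mu e$, where $\mu\ge0$ is the degree of the pullback to $\mathbb{P}^1$ of the ideal of $p$. We call $\mu$ the \emph{multiplicity} of $\gamma$ at $p$. A preimage of $p$ at which $d\gamma\neq0$ contributes exactly $1$ to $\mu$.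

The next lemma describes when $\mu\ge2$ is possible for the simplest classes. A sublattice of $N$ is \emph{saturated} if it is a direct summand.

\begin{lemma}\label{lem:circuit}
Let $b\neq0$ be a relation with all coefficients in $\{0,1\}$ and support $S=\{\eta:b_\eta=1\}$. Assume that every complex linear relation among the rays in $S$ is a multiple of $b$. Let $\gamma:\mathbb{P}^1\to X$ have class $b$ and pass through $p$.
\begin{enumerate}
\item[(a)] $d\gamma\ne0$ on $\gamma^{-1}(T)$. Hence the multiplicity of $\gamma$ at $p$ is the number of preimages of $p$.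
\item[(b)] If $\gamma(0)=\gamma(\infty)=p$, then $\gamma(t)=\prod_{\eta\in S}(t-t_\eta)^\eta$ with $t_\eta\in\mathbb{C}^*$ not all equal and $\prod_{\eta\in S}t_\eta^{\,\eta}=1$ in $T$.
\item[(c)] If $S$ generates a saturated sublattice of $N$, the multiplicity of $\gamma$ at $p$ is $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The divisor $\gamma^*D_\eta$ is effective of degree $b_\eta$, so it is a single point $t_\eta$ for $\eta\in S$ and empty otherwise. Suppose $\gamma(\infty)\in T$, so that all $t_\eta$ are finite. By (T2), $\chi^u\circ\gamma$ has divisor $\sum_{\eta\in S}\langle u,\eta\rangle t_\eta$ for every $u\in N^*$, and so does $\chi^u$ composed with $\prod_S(t-t_\eta)^\eta$. The two maps to $T$ therefore differ by a constant: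
\[
\gamma(t)=c\prod_{\eta\in S}(t-t_\eta)^\eta,\qquad c\in T .
\]
Since $\sum_S\eta=0$, we have $c=\gamma(\infty)$, and the $t_\eta$ are not all equal, because otherwise $\gamma$ would be constant.

(a) Move a given point of $\gamma^{-1}(T)$ to $\infty$ and put $s=1/t$. Using $\sum_S\eta=0$ again, $\gamma=c\prod_S(1-st_\eta)^\eta$, so the logarithmic derivative of $\gamma$ at $s=0$ is $-\sum_St_\eta\,\eta\in N\otimes\mathbb{C}$. By the assumption on $S$ it vanishes only if all $t_\eta$ are equal.

(b) Now $c=1$, all $t_\eta$ are nonzero, and $1=\gamma(0)=\prod_S(-t_\eta)^\eta=(-1)^{\sum_S\eta}\prod_St_\eta^{\,\eta}=\prod_St_\eta^{\,\eta}$.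

(c) Let $N_S$ be the sublattice generated by $S$. The sequence $0\to\mathbb{Z}b\to\mathbb{Z}^S\to N_S\to0$ is exact and splits, so the kernel of $(\mathbb{C}^*)^S\to N_S\otimes\mathbb{C}^*$ is the diagonal. If $N_S$ is a direct summand, then $N_S\otimes\mathbb{C}^*\to T$ is injective, and $\prod_St_\eta^{\,\eta}=1$ forces all $t_\eta$ to be equal. By (b) the point $p$ cannot have two preimages, since these could be moved to $0$ and $\infty$.
\end{proof}

So we look for rays with sum zero that generate a sublattice which is not saturated.

\section{A nodal curve on a toric surface}\label{sec:model}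

Throughout, $\{j,k,l\}=\{0,1,2\}$. On the plane of points $z\in\mathbb{R}^3/\mathbb{R}(1,1,1)$ consider the linear forms
\[
e_{jk}=z_j-z_k,\qquad \sigma_j=e_{jk}+e_{jl}=2z_j-z_k-z_l .
\]
The six \emph{roots} $e_{jk}$ generate the root lattice $N_2$ of type $A_2$, which consists of the integer forms with coefficient sum $0$ and is dual to $\mathbb{Z}^3/\mathbb{Z}(1,1,1)$. Any two non-proportional roots form a basis of $N_2$, and so do $e_{jk}$ and $\sigma_j$, since $\sigma_j-e_{jk}=e_{jl}$. We have $\sigma_0+\sigma_1+\sigma_2=0$, and this is the only relation among the $\sigma_j$ up to scalars: the coefficient of $z_j$ in $\sum c_k\sigma_k$ is $3c_j-\sum c_k$. In the basis $e_{01},e_{12}$,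
\begin{equation}\label{eq:sigma}
\sigma_0=2e_{01}+e_{12},\qquad \sigma_1=-e_{01}+e_{12},\qquad \sigma_2=-e_{01}-2e_{12},
\end{equation}
so the $\sigma_j$ generate a sublattice of index $3$. Put $T_2=N_2\otimes\mathbb{C}^*$, and for a primitive cube root of unity $\zeta$ put
\[
f_\zeta(t)=(t-1)^{\sigma_0}(t-\zeta^{-1})^{\sigma_1}(t-\zeta)^{\sigma_2}\in T_2,\qquad t\in\mathbb{P}^1\setminus\{1,\zeta^{-1},\zeta\}.
\]

\begin{lemma}\label{lem:f}
\begin{enumerate}
\item[(a)] For $g_0,g_1,g_2\in\mathbb{C}^*$ one has $\prod_jg_j^{\sigma_j}=1$ if and only if $(g_0,g_1,g_2)=g_0(1,\lambda^{-1},\lambda)$ with $\lambda^3=1$.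
\item[(b)] $f_\zeta(t)=1$ if and only if $t\in\{0,\infty\}$.
\item[(c)] $f_\zeta(1/t)=f_{\zeta^{-1}}(t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:sigma} the equation reads $g_0^2=g_1g_2$, $g_0g_1=g_2^2$. It is homogeneous, so let $g_0=1$ and $g_2=\lambda$. Then it reads $g_1=\lambda^{-1}=\lambda^2$.

(b) Write $(t_0,t_1,t_2)=(1,\zeta^{-1},\zeta)$. We have $f_\zeta(\infty)=1$ since $\sum\sigma_j=0$, and $f_\zeta(0)=\prod(-t_j)^{\sigma_j}=1$ by (a). Conversely, the $e_{01}$-coordinate of $f_\zeta(t)$ is $(t-1)^2/(t^2+t+1)$, which for finite $t$ equals $1$ only if $-2t=t$.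

(c) Insert $1/t-t_j=-t_j\,t^{-1}(t-t_j^{-1})$ and use $\prod(-t_j)^{\sigma_j}=1$ and $\sum\sigma_j=0$.
\end{proof}

The geometry behind the lemma is simple. By (a), the map $[g_0:g_1:g_2]\mapsto\prod g_j^{\sigma_j}$ presents $T_2$ as the quotient of the torus of $\mathbb{P}^2$ by the group $\mu_3$ generated by $[1:\zeta^{-1}:\zeta]$. The curve $f_\zeta$ is the image of the line $t\mapsto[t-1:t-\zeta^{-1}:t-\zeta]$, which joins the points $[1:1:1]$ and $[1:\zeta^{-1}:\zeta]$ of one orbit. In the quotient these two points become a double point at $p$.

\begin{figure}[ht]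
\centering
\begin{tikzpicture}[scale=0.75]
\draw[gray,dashed] (0,3)--(-2.598,-1.5)--(2.598,-1.5)--cycle;
\foreach \x/\y/\t/\s in {0/3/{\sigma_0}/above,-2.598/-1.5/{\sigma_1}/left,2.598/-1.5/{\sigma_2}/right}
  \draw[->,very thick] (0,0)--(\x,\y) node[\s]{$\t$};
\foreach \x/\y/\t/\s in {0.866/1.5/{e_{01}}/right,-0.866/1.5/{e_{02}}/left,-1.732/0/{e_{12}}/left,1.732/0/{e_{21}}/right,-0.866/-1.5/{e_{10}}/below,0.866/-1.5/{e_{20}}/below}
  \draw[->] (0,0)--(\x,\y) node[\s]{$\t$};
\end{tikzpicture}
\caption{The nine rays of the toric surface $Y$ in the root lattice of type $A_2$: the six roots $e_{jk}$ and the three vectors $\sigma_j=e_{jk}+e_{jl}$. The $\sigma_j$ have sum zero and generate a sublattice of index $3$; the roots cut the sides of their triangle into thirds.}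
\label{fig:fan}
\end{figure}

The fan with rays $\sigma_0,\sigma_1,\sigma_2$ alone is singular. Adding the six roots (Figure~\ref{fig:fan}) gives a fan in which neighboring rays form bases, hence a smooth toric surface $Y$. Give $e_{jk}$ the weight $\kappa=\Phi_j$ and $\sigma_j$ the weight $\kappa=\Phi_j+\delta_j$, so that the facet functions are
\[
F_{jk}=\Phi_j+e_{jk},\qquad S_j=\Phi_j+\delta_j+\sigma_j ,
\]
and put $\theta_j=\Phi_j-\delta_j$. We will often use the identities
\begin{equation}\label{eq:ident}
F_{jk}+F_{jl}-S_j=\theta_j,\qquad S_j-F_{jk}=\delta_j+e_{jl}.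
\end{equation}
The neighbors of $\sigma_j$ are $e_{jk}$ and $e_{jl}$, and the first identity shows that the edge $S_j=0$ has length $\theta_j$. The neighbors of $e_{jk}$ are $\sigma_j$ and $e_{lk}$, with $\sigma_j+e_{lk}-2e_{jk}=0$, and $S_j+F_{lk}-2F_{jk}=\Phi_l-\theta_j$ is the length of the edge $F_{jk}=0$. A class on a smooth projective toric surface is K\"ahler if and only if it is positive on the curves $D_\eta$, so the weights define a nonagon with the fan of $Y$ exactly when
\begin{equation}\label{eq:nonagon}
\theta_j>0\qquad\text{and}\qquad\Phi_l>\theta_j\quad(l\neq j).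
\end{equation}

\begin{example}\label{ex:Y}
Take $\Phi_j=m$ and $\delta_j=\delta$ for all $j$, with $0<\delta<m$. A nonzero nonnegative relation involves at least two rays, each of weight at least $m$, and $e_{01}+e_{10}=0$ has area $2m$. So the formula for $\Lambda$ gives $2m$. As in Remark~\ref{rem:lambda}, $f_\zeta$ extends to a curve in $Y$ in the class $\sigma_0+\sigma_1+\sigma_2=0$, of area $A=3m+3\delta$, and it passes through $p$ twice. For $\delta<m/3$ we get $A/2<\Lambda$.
\end{example}

The surface $Y$ is not Fano: the relation $\sigma_j+e_{lk}-2e_{jk}=0$ has coefficient sum $0$, so $c_1$ vanishes on the curve $D_{e_{jk}}$. In terms of weights, $c_1$ corresponds to $\Phi_j=1$, $\delta_j=0$, which violates \eqref{eq:nonagon}.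

The remedy is to change the weight that $c_1$ gives to $\sigma_j$ and $e_{jk}$, by making these vectors sums of several rays in a larger lattice. If $\sigma_j$ is a sum of $w_j+r_j$ rays and $e_{jk}$ a sum of $w_j+1$ rays, every relation among the $\sigma_j$ and $e_{jk}$ becomes a relation among the new rays, and $c_1$ evaluates on it as the weights $\Phi_j=w_j+1$, $\delta_j=r_j-1$ prescribe. There is one constraint. The space of rational curves of class $L-2e$ on $\tilde X$ has expected dimension $c_1(L)-2(n-1)+n-3=c_1(L)-(n+1)$, and we want it to be $0$. So the rays that add up to the three $\sigma_j$ must number exactly $n+1$, like the rays of $\mathbb{P}^n$. This fixes the rank of the lattice, and it leads us to take $w_j$ of the $w_j+1$ summands of $e_{jk}$ from among the summands of $\sigma_j$.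

\section{The manifolds $X_{w,\mathbf{r}}$}\label{sec:X}

\subsection{Rays and polytopes}
Fix $w$, $w_j$, $r_j$, $n$ as in Theorem~\ref{thm:main}. Let $W_j,R_j$ be pairwise disjoint sets with $|W_j|=w_j$ and $|R_j|=r_j$, and put $I_j=W_j\sqcup R_j$, $I=I_0\sqcup I_1\sqcup I_2$, so that $|I|=n+1$. Let
\[
N=\Big(N_2\oplus\bigoplus_{i\in I}\mathbb{Z}\eta_i\Big)\Big/\Big\langle\textstyle\sum_{i\in I_j}\eta_i-\sigma_j,\ j=0,1,2\Big\rangle .
\]
For any choice of $*_j\in R_j$ the $j$-th relation can be solved for $\eta_{*_j}$. Hence a basis of $N_2$ together with the $\eta_i$, $i\in I\setminus\{*_0,*_1,*_2\}$, is a basis of $N$, which we call a \emph{standard basis}, and $N$ has rank $2+|I|-3=n$. Put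
\[
a_j=\sum_{i\in W_j}\eta_i,\qquad \rho_j=\sum_{i\in R_j}\eta_i=\sigma_j-a_j .
\]
The rays of our fan are the $\eta_i$ $(i\in I)$, the six vectors $\varepsilon_{jk}=e_{jk}-a_j$, and $\xi=-(a_0+a_1+a_2)$. The last ray has no counterpart on $Y$; Remark~\ref{rem:hyp} explains why it is needed.

Let $\mathcal{D}$ be the convex open set of $(\Phi,\delta,\nu)\in\mathbb{R}^3\times\mathbb{R}^3\times\mathbb{R}$ with
\[
\Phi_0<\Phi_1<\Phi_2,\qquad 0<\nu<\delta_j<\Phi_j,\qquad \Phi_k>\Phi_j-\delta_j\quad(j\neq k).
\]
These inequalities include \eqref{eq:nonagon}. Keep $\theta_j,F_{jk},S_j$ as in Section~\ref{sec:model} and put $\Xi=\Phi_0+\Phi_1+\Phi_2-\nu$. Since $\nu<\Phi_l$, we have $\Xi>\Phi_j+\Phi_k$. For parameters in $\mathcal{D}$ let $P=P(\Phi,\delta,\nu)$ be the set of points $(z,(y_i)_{i\in I})$ of the affine space $\{\sum_{i\in I_j}y_i=S_j(z),\ j=0,1,2\}$ with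
\[
y_i\ge0,\qquad y_{\varepsilon_{jk}}:=F_{jk}(z)-\sum_{i\in W_j}y_i\ge0,\qquad y_\xi:=\Xi-\sum_j\sum_{i\in W_j}y_i\ge0 .
\]
The affine space is a translate of $N^*_{\mathbb{R}}=\{(z,x):\sum_{I_j}x_i=\sigma_j(z)\}$, and the linear parts of $y_i$, $y_{\varepsilon_{jk}}$, $y_\xi$ are $\eta_i$, $\varepsilon_{jk}$, $\xi$.

We must show that $P$ is Delzant. Its dimension is large, but the coordinates $y_i$ enter the inequalities only through $y_i\ge0$ and the sums $\alpha_j=\sum_{W_j}y_i$. So we first study the image of $P$ under $(z,y)\mapsto(z,\alpha)$, which is the five-dimensional set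
\[
Q=\{(z,\alpha):\ \alpha_j\ge0,\ \alpha_j\le F_{jk},\ \alpha_j\le F_{jl},\ \alpha_j\le S_j\ (j=0,1,2),\ \alpha_0+\alpha_1+\alpha_2\le\Xi\}.
\]
Its $13$ inward normals are $a_j,\varepsilon_{jk},\rho_j,\xi$, in the lattice $N_5=N_2\oplus\mathbb{Z}a_0\oplus\mathbb{Z}a_1\oplus\mathbb{Z}a_2$, where $a_j$ is dual to $\alpha_j$. The slice $\alpha=0$ of $Q$ is the nonagon of Section~\ref{sec:model}. With $h_j=\min(F_{jk},F_{jl},S_j)$, the four inequalities of \emph{block} $j$ say $0\le\alpha_j\le h_j(z)$.

\subsection{The five-dimensional polytope}

\begin{lemma}\label{lem:Q}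
For parameters in $\mathcal{D}$, the set $Q$ is compact and has interior points, each of the $13$ inequalities is the only active one at some point of $Q$, and at every point of $Q$ the active normals are part of a $\mathbb{Z}$-basis of $N_5$.
\end{lemma}

\begin{proof}
The proof uses $\Phi_0<\Phi_1<\Phi_2$ only through the fact that the $\Phi_j$ are distinct, so we may permute the labels $0,1,2$ freely.

\emph{Compactness and interior.} On $Q$ all $F_{jk}\ge0$, so all differences $z_k-z_j\le\Phi_j$ are bounded; hence $z$ is bounded, and so is $\alpha$. At $z=0$ we have $h_j=\Phi_j>0$, so $z=0$ with small $\alpha_j>0$ is an interior point.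

\emph{Facets.} At each of the following points exactly one inequality is active; coordinates $\alpha_k$ that are not specified are small and positive.
\begin{itemize}
\item $a_j$: take $z=0$, $\alpha_j=0$.
\item $\varepsilon_{jk}$: take $z$ near $0$ with $e_{jk}<e_{jl}$, and $\alpha_j=F_{jk}$. Then $F_{jk}<F_{jl}$, $F_{jk}<S_j$ by \eqref{eq:ident}, and $\xi$ is inactive because $\Xi>\Phi_j$.
\item $\rho_j$: take $e_{jk}=e_{jl}=-(\delta_j+t)$ with small $t>0$, and $\alpha_j=S_j$. Then $0<S_j=\theta_j-2t<F_{jk}=F_{jl}=\theta_j-t<\Xi$. Also $h_k,h_l>0$, because $e_{kj},e_{lj}>0$ and $e_{kl}=0$.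
\item $\xi$: take $z=0$ and $\alpha_j=\Phi_j-\nu/3$ for all $j$.
\end{itemize}

\emph{Reduction to the plane.} Fix $(z,\alpha)\in Q$; then all $h_j(z)\ge0$. A list of vectors is part of a basis if and only if it remains so after adding or subtracting one member from another or changing a sign. If block $j$ has active normals, single out one of them, $\tau_j$, and use
\[
a_j+\varepsilon_{jk}=e_{jk},\quad a_j+\rho_j=\sigma_j,\quad \rho_j-\varepsilon_{jk}=e_{jl},\quad \varepsilon_{jl}-\varepsilon_{jk}=e_{kl}
\]
to replace the others by a list $B_j$ of vectors in $N_2$. If at most one normal of the block is active, $B_j$ is empty; this is the case when $\alpha_j<h_j$. Note that $F_{jk}$ and $F_{jl}$ cannot both vanish, since then $S_j=-\theta_j<0$ by \eqref{eq:ident}. We say that block $j$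
\begin{itemize}
\item is \emph{low} if $h_j=S_j$; by \eqref{eq:ident} this means $e_{jk}\le-\delta_j$ and $e_{jl}\le-\delta_j$;
\item has an \emph{edge} if $F_{jk}=0$ or $F_{jl}=0$;
\item has a \emph{tie} if $F_{jk}=F_{jl}$, that is, $z_k=z_l$.
\end{itemize}
Suppose block $j$ is low. If $\alpha_j=S_j=0$, take $\tau_j=a_j$; then $B_j$ consists of $\sigma_j$ and at most one of $e_{jk},e_{jl}$. If $\alpha_j=S_j>0$, take $\tau_j=\rho_j$; then $B_j\subset\{e_{jk},e_{jl}\}$. In all cases $B_j$ is part of a basis of $N_2$. Suppose block $j$ is not low, so that $\rho_j$ is inactive. If it has an edge $F_{jk}=0$, then $\alpha_j=0$ and $B_j=\{e_{jk}\}$. If it has no edge, then $B_j=\{\pm e_{kl}\}$ if there is a tie and $\alpha_j=h_j$, and $B_j$ is empty otherwise.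

\emph{Case 1: $\xi$ is inactive.} Modulo $N_2$ each $\tau_j$ equals $\pm a_j$, so it suffices to show that the concatenated list $B_0,B_1,B_2$ is part of a basis of $N_2$.

Suppose some block is low, say block $0$, so $z_0\le z_1-\delta_0$ and $z_0\le z_2-\delta_0$. Block $1$ is not low, since that needs $z_1<z_0$. It has no tie, since $z_0\neq z_2$. We have $F_{10}>\Phi_1>0$. If $F_{12}=0$, then $e_{02}=e_{01}+e_{12}\le-\delta_0-\Phi_1$ and $F_{02}\le\theta_0-\Phi_1<0$, which is impossible. So $B_1$ is empty, and so is $B_2$, by the symmetry of blocks $1$ and $2$. The list is $B_0$, which is part of a basis.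

Suppose no block is low and some block has an edge, say $F_{01}=0$. Then $B_0=\{e_{01}\}$ and $z_0=z_1-\Phi_0$. In block $1$ we have $F_{10}=\Phi_1+\Phi_0>0$, and $F_{12}=0$ would give $F_{02}=F_{01}+e_{12}=-\Phi_1<0$. So $B_1$ is empty or $\{\pm e_{02}\}$, the latter only if $z_2=z_0$. In block $2$ a tie needs $z_0=z_1$, which is false, and $F_{20}=0$ would give $F_{21}=F_{20}+e_{01}=-\Phi_0<0$. So $B_2$ is empty or $\{e_{21}\}$, the latter only if $z_2=z_1-\Phi_2$. If both lists were nonempty, then $\Phi_0=\Phi_2$. Hence the list consists of $e_{01}$ and at most one further root, not proportional to it.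

Suppose no block is low and none has an edge. Then only ties contribute, block $j$ contributing at most $\pm e_{kl}$, and these three roots are pairwise non-proportional. It remains to exclude that all three occur. Three ties force $z=0$, where $h_j=\Phi_j$, and $\alpha_j=\Phi_j$ for all $j$ contradicts $\sum\alpha_j\le\Xi<\sum\Phi_j$.

\emph{Case 2: $\xi$ is active.} Label so that $z_0\ge z_1\ge z_2$. Then $\min(F_{jk},F_{jl})$ equals $F_{01},F_{10},F_{20}$ for $j=0,1,2$, and
\[
\Xi=\sum_j\alpha_j\le\sum_jh_j\le F_{01}+F_{10}+F_{20}=\sum_j\Phi_j-e_{02},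
\]
so $e_{02}\le\nu$. All roots therefore have absolute value at most $e_{02}\le\nu<\delta_j<\Phi_j$ at $z$, so no block is low or has an edge, and $\sum h_j=\sum\Phi_j-e_{02}$. Moreover
\[
\alpha_j\ge\Xi-h_k-h_l=h_j+e_{02}-\nu\ge\Phi_j-\nu>0,
\]
using $h_j\ge\Phi_j-e_{02}$. So the $a_j$ and $\rho_j$ are inactive, and block $j$ has active normals if and only if $j\in J=\{j:\alpha_j=h_j\}$.

If $|J|\le2$, then modulo $N_2$ the vectors $\tau_j$ $(j\in J)$ and $\xi$ are $-a_j$ $(j\in J)$ and $-(a_0+a_1+a_2)$, which are part of a basis of $N_5/N_2$, and the $B_j$ $(j\in J)$ contain at most two roots, not proportional to each other.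

If $J=\{0,1,2\}$, then $\Xi=\sum h_j$, so $e_{02}=\nu>0$. Take $\tau_0=\varepsilon_{01}$, $\tau_1=\varepsilon_{10}$, $\tau_2=\varepsilon_{20}$. Since $\tau_0+\tau_1+\tau_2-\xi=e_{01}+e_{10}+e_{20}=e_{20}$, we may replace $\xi$ by $e_{20}$. Block $1$ has no tie, because $z_0\ne z_2$. Block $0$ has a tie if $z_1=z_2$ and block $2$ if $z_0=z_1$, and these exclude each other. So the vectors in $N_2$ are $e_{20}$ and at most one of $\pm e_{12},\pm e_{01}$.
\end{proof}

\begin{remark}\label{rem:hyp}
Two features of the construction have no counterpart on $Y$; each removes points at which six normals would be active in dimension five. Without the inequality $\xi$, the point $z=0$, $\alpha=\Phi$ would lie in $Q$ with all six $\varepsilon_{jk}$ active. The hyperplane $\sum\alpha_j=\Xi$ cuts it off, and $\nu<\delta_j$ keeps the cut away from the facets $\rho_j$. If $\Phi_0=\Phi_2$ were allowed, the point $z_0=z_2=z_1-\Phi_0$, $\alpha=(0,\Phi_0+\Phi_1,0)$ would lie in $Q$ with $a_0,\varepsilon_{01},a_2,\varepsilon_{21},\varepsilon_{10},\varepsilon_{12}$ active. This is why the $\Phi_j$, and hence the $w_j$, are distinct.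
\end{remark}

\subsection{The fan and the Fano property}

\begin{lemma}\label{lem:P}
For parameters in $\mathcal{D}$, the polytope $P(\Phi,\delta,\nu)$ is Delzant with facet normals $\eta_i,\varepsilon_{jk},\xi$, and its normal fan $\Sigma$ does not depend on the parameters.
\end{lemma}

\begin{proof}
On $P$ we have $\sum_{W_j}y_i=\alpha_j$ and $\sum_{R_j}y_i=S_j(z)-\alpha_j$. So $P$ maps onto $Q$, and the fiber over $(z,\alpha)$ is the product of six simplices, of sizes $\alpha_j$ and $S_j(z)-\alpha_j$, with coordinates indexed by $W_j$ and $R_j$. Hence $P$ is compact, and points with all $y_i>0$ over the interior of $Q$ are interior points.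

\emph{Active normals.} Let $i_j\in W_j$ and $*_j\in R_j$. Replacing $\eta_{i_j}$ by $a_j$ in the standard basis shows that $N=N_5\oplus N'$, where $N'$ has the basis $\eta_i$, $i\in I\setminus\{i_0,i_1,i_2,*_0,*_1,*_2\}$. Given a point of $P$, choose $i_j$ and $*_j$ with $y_{i_j}\neq0$ and $y_{*_j}\ne0$ whenever possible. If not all $\eta_i$, $i\in W_j$, are active, then the active ones belong to the basis of $N'$, and $a_j$ is inactive at the image point in $Q$. If all are active, then $a_j$ is active at the image point, and we replace $\eta_{i_j}$ by $a_j=\sum_{W_j}\eta_i$. The same holds with $R_j,*_j,\rho_j$ in place of $W_j,i_j,a_j$. The normals $\varepsilon_{jk},\xi$ are active at the point if and only if they are active at its image. So the list of active normals is transformed into the list of active normals of $Q$ at the image point together with part of the basis of $N'$. By Lemma~\ref{lem:Q} it is part of a basis of $N$.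

\emph{Facets.} For $\varepsilon_{jk}$ or $\xi$, take the point of $Q$ at which only this normal is active; all six simplices have positive size there, and we choose a point of the fiber with all $y_i>0$. For $\eta_i$, take an interior point of $Q$ and a point of the fiber at which only $y_i$ vanishes, which exists because $|W_j|,|R_j|\ge2$.

\emph{Independence of the parameters.} The fan is determined by the collection $\mathcal{V}$ of active sets of vertices; these are the $n$-element active sets. Fix parameters $q\in\mathcal{D}$. If $S\in\mathcal{V}(q)$, the solution of the $n$ independent equations $y_\eta=0$, $\eta\in S$, depends continuously on the parameters, and the other inequalities stay strict near $q$; so $\mathcal{V}(q)\subset\mathcal{V}(q')$ for $q'$ near $q$. Conversely, let $q_s\to q$ and $S\in\mathcal{V}(q_s)$ for all $s$. The corresponding vertices stay in a bounded set, so a subsequence converges to a point of the polytope for $q$ whose active set contains $S$. Active sets have at most $n$ elements, so $S\in\mathcal{V}(q)$. As there are finitely many sets $S$, the collection $\mathcal{V}$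 is locally constant, and $\mathcal{D}$ is connected.
\end{proof}

Let $X=X_{w,\mathbf{r}}$ be the smooth projective toric variety of $\Sigma$.

\begin{lemma}\label{lem:fano}
$X$ is Fano, and the polytope of $-K_X$ is $P(\Phi,\delta,\nu)$ with $\Phi_j=w_j+1$, $\delta_j=r_j-1$, $\nu=2$.
\end{lemma}

\begin{proof}
On $N^*_{\mathbb{R}}$ consider the functions $\langle x,\eta\rangle+1$ and put $y_i=\langle x,\eta_i\rangle+1$. Then
\[
\sum_{I_j}y_i=\sigma_j+w_j+r_j,\qquad \langle x,\varepsilon_{jk}\rangle+1=e_{jk}+w_j+1-\sum_{W_j}y_i,
\]
\[
\langle x,\xi\rangle+1=1+\sum_jw_j-\sum_j\sum_{W_j}y_i .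
\]
Comparing with the definition of $P$ gives $\Phi_j+\delta_j=w_j+r_j$, $\Phi_j=w_j+1$ and $\Xi=1+\sum w_j=\sum\Phi_j-2$. These parameters lie in $\mathcal{D}$: the $\Phi_j$ increase; $\delta_j\ge3>\nu$ because $r_j\ge4$; $\delta_j<\Phi_j$ because $r_j\le w_j+1$; and $\Phi_j-\delta_j=w_j+2-r_j\le w<w+1\le\Phi_k$. Now apply Lemma~\ref{lem:P} and (T4).
\end{proof}

The value $\nu=2$ is forced by $c_1$, so $\nu<\delta_j$ forces $r_j\ge4$, and then $r_0\le w+1$ forces $w\ge3$. This is where the dimension $23$ comes from.

For real $m>3$ let $P_m$ be the polytope $P$ with $\Phi_j=m+j$, $\delta_j=3$, $\nu=2$. These parameters lie in $\mathcal{D}$, since $3<m$ and $\Phi_j-\delta_j\le m-1<\Phi_k$. Let $\omega_m$ be the corresponding K\"ahler form on $X$.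

\section{Relations of small area}\label{sec:relations}

A vector $b$ with integer coefficients $b_i$, $d_{jk}$, $d_\xi$ at $\eta_i$, $\varepsilon_{jk}$, $\xi$ is a relation if and only if $\sum b_i\eta_i+\sum d_{jk}(e_{jk}-a_j)-d_\xi\sum a_j$, computed in $N_2\oplus\bigoplus\mathbb{Z}\eta_i$, equals $\sum c_j(\sum_{I_j}\eta_i-\sigma_j)$ for some integers $c_j$. Comparing coefficients, this means
\begin{equation}\label{eq:rel}
b_i=c_j\ \ (i\in R_j),\qquad b_i=c_j+d_{jk}+d_{jl}+d_\xi\ \ (i\in W_j),
\end{equation}
\begin{equation}\label{eq:plane}
\sum_jc_j\sigma_j+\sum_{j\ne k}d_{jk}e_{jk}=0\quad\text{in }N_2 .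
\end{equation}
So a relation is the same as a solution $(c,d)$ of the \emph{plane relation} \eqref{eq:plane} together with an arbitrary integer $d_\xi$, and it is nonnegative if and only if all $c_j,d_{jk},d_\xi$ are. To compute the area for the polytope $P(\Phi,\delta,\nu)$, evaluate the constant function of (T4) at a point with $z=0$ and $y_i=0$ for $i\in W_0\cup W_1\cup W_2$. There $\sum_{R_j}y_i=\Phi_j+\delta_j$, $y_{\varepsilon_{jk}}=\Phi_j$, $y_\xi=\Xi$, so
\begin{equation}\label{eq:area}
\omega(b)=\sum_jc_j(\Phi_j+\delta_j)+\sum_{j\neq k}d_{jk}\Phi_j+d_\xi\,\Xi .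
\end{equation}
The \emph{length} of a nonnegative plane relation is $\sum c_j+\sum d_{jk}$, the number of its vectors counted with multiplicity.

\begin{lemma}\label{lem:plane}
The nonzero nonnegative plane relations of length at most $3$ are
\[
e_{jk}+e_{kj},\qquad e_{jl}+e_{kl}+\sigma_l,\qquad e_{01}+e_{12}+e_{20},\qquad e_{10}+e_{21}+e_{02},\qquad \sigma_0+\sigma_1+\sigma_2 .
\]
\end{lemma}

\begin{proof}
As forms in $z$, roots have coefficients $(1,-1,0)$ and the $\sigma_j$ have coefficients $(2,-1,-1)$, up to order. Length $1$ is impossible. For length $2$ the vectors are opposite, and $-\sigma_j$, with coefficients $(-2,1,1)$, is neither a root nor a $\sigma_k$; this leaves $e_{jk}+e_{kj}$. For length $3$, count the $\sigma$'s. Three of them must form $\sigma_0+\sigma_1+\sigma_2$, their only relation. Two are impossible, because neither $-\sigma_j-\sigma_k=\sigma_l$ nor $-2\sigma_j$ is a root. With one, two roots have sum $-\sigma_l=z_j+z_k-2z_l$; both have coefficient $-1$ at $z_l$, so each is $e_{jl}$ or $e_{kl}$, and the sum is right only if both occur. With none, view $e_{jk}$ as an arrow from $j$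 to $k$. The sum vanishes if and only if as many arrows enter each vertex as leave it, so the three arrows decompose into directed cycles of lengths $2$ or $3$, and they form one cycle of length $3$.
\end{proof}

\begin{lemma}\label{lem:lambda}
If $\Phi_1\le2\Phi_0$, then $\Lambda(P(\Phi,\delta,\nu))=\Phi_0+\Phi_1$. In particular $\Lambda(P_m)=2m+1$, and $\Lambda=2w+3$ for $[\omega]=c_1(X)$.
\end{lemma}

\begin{proof}
Let $b\ne0$ be a nonnegative relation and use \eqref{eq:area}. If $d_\xi\ge1$, then $\omega(b)\ge\Xi>\Phi_0+\Phi_1$. If $d_\xi=0$, the plane relation is nonzero. If it has length $2$, then $\omega(b)=\Phi_j+\Phi_k\ge\Phi_0+\Phi_1$, with equality for $e_{01}+e_{10}$. Otherwise $\omega(b)\ge3\Phi_0\ge\Phi_0+\Phi_1$. The two special cases are $(\Phi_0,\Phi_1)=(m,m+1)$ and $(w+1,w+2)$.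
\end{proof}

\emph{The class $L$.} Let $L$ be the relation $\sum_{i\in I}\eta_i=0$, given by $c=(1,1,1)$, $d=0$, $d_\xi=0$. It has $n+1$ terms, so $c_1(L)=n+1$, and
\begin{equation}\label{eq:A}
A:=\omega(L)=\sum_j(\Phi_j+\delta_j)=\begin{cases}3m+12&\text{for }\omega_m,\\ n+1&\text{for }[\omega]=c_1(X).\end{cases}
\end{equation}
A relation supported on the $\eta_i$ has $d=0$, $d_\xi=0$ and $\sum c_j\sigma_j=0$, so it is a multiple of $L$. Hence the $n+1$ vectors $\eta_i$ span $N\otimes\mathbb{C}$, and $L$ satisfies the assumption of Lemma~\ref{lem:circuit}. They generate a sublattice of index $3$, as $N/\langle\eta_i\rangle=N_2/\langle\sigma_0,\sigma_1,\sigma_2\rangle$.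

\emph{A nef functional.} To count curves in the class $L-2e$ we must control all ways in which a curve of class $L$ can break, including into components inside the divisors $D_\eta$, whose classes are not nonnegative relations. For this we use the limit of the K\"ahler classes $\omega_m/m$. For every relation $b$ put
\[
\omega_0(b)=\sum_jc_j+\sum_{j\ne k}d_{jk}+3d_\xi=\lim_{m\to\infty}\frac{\omega_m(b)}{m},
\]
where the second equality is \eqref{eq:area} with $\Xi=3m+1$. All $\omega_m$ are K\"ahler forms on the same variety $X$, so
\begin{equation}\label{eq:nef}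
\omega_0(b)\ge0\quad\text{for the class $b$ of every curve in }X .
\end{equation}
Moreover $\omega_0(L)=3$, while $\omega_0(b)\ge2$ for every nonzero nonnegative relation $b$ by Lemma~\ref{lem:plane}. Since $3<2+2$, at most one piece of a broken curve of class $L$ can pass through $p$.

\begin{lemma}\label{lem:short}
The nonzero nonnegative relations with $\omega_0(b)\le3$ are $L$ and the following, where a set stands for the sum of its rays:
\begin{enumerate}
\item[(1)] $\varepsilon_{jk}+\varepsilon_{kj}+W_j+W_k$;
\item[(2)] $\varepsilon_{jl}+\varepsilon_{kl}+W_0+W_1+W_2+R_l$;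
\item[(3)] $\varepsilon_{01}+\varepsilon_{12}+\varepsilon_{20}+W_0+W_1+W_2$ and $\varepsilon_{10}+\varepsilon_{21}+\varepsilon_{02}+W_0+W_1+W_2$;
\item[(4)] $\xi+W_0+W_1+W_2$.
\end{enumerate}
For each $b$ in \textup{(1)--(4)} the coefficients are $0$ or $1$, the rays in the support $S$ satisfy only the relation $b$ up to scalars, and they generate a saturated sublattice of $N$. Hence every map $\mathbb{P}^1\to X$ of class $b$ through $p$ has multiplicity $1$ at $p$.
\end{lemma}

\begin{proof}
If $d_\xi\ge1$, then $d_\xi=1$ and $c=d=0$, which is (4). If $d_\xi=0$, the plane relation is one of those in Lemma~\ref{lem:plane}, and \eqref{eq:rel} gives (1), (2), (3) and $L$. In each case $S$ contains $W_j$ together with each of its $\varepsilon_{jk}$, so in the generated sublattice $N_S$ we may replace $\varepsilon_{jk}$ by $e_{jk}=\varepsilon_{jk}+a_j$. Thus $N_S$ is generated by $W_j,W_k,e_{jk}$ in case (1); by $N_2,W_0,W_1,W_2$ and $R_l\setminus\{*_l\}$ in case (2), since $\eta_{*_l}$ is $\sigma_l$ minus the other rays of $I_l$; by $N_2,W_0,W_1,W_2$ in case (3); and by $W_0,W_1,W_2$ in case (4). Each of these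 generating sets is part of a standard basis, so $N_S$ is saturated. The ranks are $w_j+w_k+1$, $\ \sum_iw_i+r_l+1$, $\ \sum_iw_i+2$, $\ \sum_iw_i$, which is $|S|-1$ in each case; so the relations among $S$ form a one-dimensional space. The last claim is Lemma~\ref{lem:circuit}(c).
\end{proof}

\section{The bound $w_G\le A/2$}\label{sec:width}

\begin{theorem}\label{thm:width}
For every $(\Phi,\delta,\nu)\in\mathcal{D}$, the manifold $(X,\omega)$ with polytope $P(\Phi,\delta,\nu)$ satisfies $w_G(X,\omega)\le\frac{A}{2}=\frac12\sum_j(\Phi_j+\delta_j)$.
\end{theorem}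

We show that the class $L-2e$ on $\tilde X=\mathrm{Bl}_pX$ contains exactly one stable map, that this map is unobstructed, and that the resulting invariant obstructs large balls. The Fano property of $X$ is not used.

\subsection{The curve $f$}
Fix a primitive cube root of unity $\zeta$, put $(t_0,t_1,t_2)=(1,\zeta^{-1},\zeta)$, and regard $f=f_\zeta$ as a map to $T$ through the inclusion $T_2\subset T$, which is injective because $N_2$ is a direct summand of $N$.

\begin{lemma}\label{lem:curve}
The map $f$ extends to an immersion $f:\mathbb{P}^1\to X$ of class $L$, birational onto its image, with $f^{-1}(p)=\{0,\infty\}$ and multiplicity $2$ at $p$. The point $f(t_j)$ lies on $D_{\eta_i}$ for $i\in I_j$ and on no other invariant divisor. Every map $\gamma:\mathbb{P}^1\to X$ of class $L$ with multiplicity at least $2$ at $p$ equals $f$ up to reparametrization.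
\end{lemma}

\begin{proof}
\emph{The rays $\eta_i$, $i\in I_j$, span a cone of $\Sigma$.} Take $z$ with $e_{jk}=e_{jl}=-\frac12(\Phi_j+\delta_j)$. Then $S_j=0$ and $F_{jk}=F_{jl}=\theta_j/2>0$, and $h_k,h_l>0$ because $e_{kj},e_{lj}>0$ and $e_{kl}=0$. Over the point of $Q$ with $\alpha_j=0$ and small $\alpha_k,\alpha_l>0$ choose a point of $P$ with $y_i>0$ for $i\in I_k\cup I_l$. Its active normals are exactly the $\eta_i$, $i\in I_j$.

\emph{Extension.} Near $t_j$ we have $f(t)=(t-t_j)^{\sigma_j}u(t)$ with $u$ holomorphic into $T$, and $\sigma_j=\sum_{I_j}\eta_i$. In the chart (T1) of this cone the coordinates $x_i\circ f$, $i\in I_j$, have simple zeros at $t_j$, and the other coordinates extend without zeros. So $f$ extends over $t_j$ with $df\neq0$, meeting each $D_{\eta_i}$, $i\in I_j$, transversally and no other divisor. By (T3) the class of $f$ is $L$. This class is primitive, so $f$ is not a multiple cover. Lemma~\ref{lem:circuit}(a) shows that $df\ne0$ at the remaining points and, with Lemma~\ref{lem:f}(b), that the multiplicity at $p$ is $2$.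

\emph{Uniqueness.} By Lemma~\ref{lem:circuit}(a), $p$ has two preimages under $\gamma$; move them to $0$ and $\infty$. By part (b), $\gamma(t)=\prod_{i\in I}(t-g_i)^{\eta_i}$ with $g_i\in\mathbb{C}^*$ not all equal and $\prod g_i^{\eta_i}=1$. Use a standard basis and $\eta_{*_j}=\sigma_j-\sum_{I_j\setminus\{*_j\}}\eta_i$. The $\eta_i$-coordinate of $\prod g_i^{\eta_i}$ is $g_i/g_{*_j}$ for $i\in I_j\setminus\{*_j\}$, and the $T_2$-component is $\prod_jg_{*_j}^{\sigma_j}$. So $g_i=g_{*_j}$ on $I_j$, and by Lemma~\ref{lem:f}(a) $(g_{*_0},g_{*_1},g_{*_2})=g(1,\lambda^{-1},\lambda)$ with $\lambda^3=1$. As the $g_i$ are not all equal, $\lambda\ne1$. Then $\gamma(gt)=g^{\sum\sigma_j}f_\lambda(t)=f_\lambda(t)$, and $f_\lambda$ is $f$ or, by Lemma~\ref{lem:f}(c), $t\mapsto f(1/t)$.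
\end{proof}

Let $\tilde f:\mathbb{P}^1\to\tilde X$ be the lift of $f$; its class is $L-2e$.

\subsection{Stable maps in the class $L-2e$}
Recall that a genus $0$ stable map without marked points to a smooth projective variety $Z$ is a morphism to $Z$ from a tree of projective lines meeting in nodes, such that every contracted component carries at least three nodes. Those of class $\beta$ form a compact moduli space $\overline{M}_{0,0}(Z,\beta)$ with a virtual fundamental class of dimension $c_1(Z)\cdot\beta+\dim Z-3$. If this number is $0$, the degree of the virtual class is the Gromov--Witten invariant $GW^Z_{0,\beta}\in\mathbb{Q}$. At an immersion $g:\mathbb{P}^1\to Z$ with normal bundle $N_g=g^*TZ/T\mathbb{P}^1$, first-order deformations lie in $H^0(N_g)$ and obstructions in $H^1(N_g)$. If the moduli space consists of one such map with trivial automorphism group and $H^0(N_g)=H^1(N_g)=0$, then it is a reduced unobstructed point and the invariant is $1$.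

\begin{lemma}\label{lem:unique}
$\overline{M}_{0,0}(\tilde X,L-2e)$ consists of the single map $\tilde f$.
\end{lemma}

\begin{proof}
Take a stable map of class $L-2e$. Each non-contracted component that does not map into $E$ is the lift of a nonconstant map $\gamma_s:\mathbb{P}^1\to X$ and has class $b_s-\mu_se$, where $b_s\neq0$ is the class of $\gamma_s$ and $\mu_s\ge0$ its multiplicity at $p$. The components in $E$ have total class $ke$ with $k\ge0$. Comparing classes, $\sum b_s=L$ and $\sum\mu_s=2+k\ge2$.

If $\gamma_s$ passes through $p$, then $b_s$ is a nonzero nonnegative relation and $\omega_0(b_s)\ge2$. All other $\omega_0(b_s)$ are nonnegative by \eqref{eq:nef}, and $\sum\omega_0(b_s)=3$. So exactly one $\gamma_s$, say $\gamma_1$, passes through $p$, with $\omega_0(b_1)\le3$ and $\mu_1=2+k\ge2$. By Lemma~\ref{lem:short}, $b_1$ is $L$ or one of the classes (1)--(4), and the latter only allow multiplicity $1$. So $b_1=L$, and by Lemma~\ref{lem:curve} the map $\gamma_1$ is $f$ up to reparametrization, $\mu_1=2$ and $k=0$. The remaining $b_s$ have positive K\"ahler area and sum $0$, so there are none.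 Since $k=0$, no non-contracted component lies in $E$. Thus exactly one component is not contracted. A tree with at least two components has at least two leaves, one of which would be contracted and carry a single node, against stability. So the domain is $\mathbb{P}^1$ and the map is $\tilde f$.
\end{proof}

\begin{lemma}\label{lem:GW}
$N_f\cong\mathcal{O}(1)^{n-1}$, the lift $\tilde f$ is an immersion with $N_{\tilde f}\cong\mathcal{O}(-1)^{n-1}$, and $GW^{\tilde X}_{0,L-2e}=1$.
\end{lemma}

\begin{proof}
For a ray $\eta$ let $V_\eta$ be the vector field on $X$ generated by the one-parameter group $t^\eta$. In a chart (T1) of a cone containing $\eta=\eta_i$ it equals $x_i\partial_{x_i}$, so it vanishes along $D_\eta$ and defines a map $\mathcal{O}(D_\eta)\to TX$, one of the maps in the Euler sequence. This map sends the local generator $x_i^{-1}$ to $\partial_{x_i}$ along $D_\eta$, and the generator $1$ to $V_\eta$ away from $D_\eta$. Pulling back by $f$ gives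
\[
\bigoplus_{i\in I}f^*\mathcal{O}(D_{\eta_i})=\mathcal{O}(1)^{n+1}\longrightarrow f^*TX .
\]
This map is surjective. At a point of $T$ the tangent space is $N\otimes\mathbb{C}$, the image is spanned by the $\eta_i$, and these span. At $f(t_j)$ the summands $i\in I_j$ give the directions $\partial_{x_i}$ normal to the orbit. The tangent space of the orbit is $N\otimes\mathbb{C}$ modulo the span of $\eta_i$, $i\in I_j$, and the summands $i\notin I_j$ give the classes of the remaining $\eta_i$, which span it.

So $N_f$ is a quotient of $\mathcal{O}(1)^{n+1}$. It splits into line bundles, each of which receives a nonzero map from $\mathcal{O}(1)$ and thus has degree at least $1$. Since $\deg N_f=c_1(L)-2=n-1$ equals the rank, $N_f\cong\mathcal{O}(1)^{n-1}$.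

At each of $t=0,\infty$ choose local coordinates on $X$ centered at $p$ in which the branch of $f$ is the $x_1$-axis. In the chart $x_1=x$, $x_i=xv_i$ $(i\ge2)$ of the blow-up, the branch of $\tilde f$ is the $x$-axis, and along it $d\pi(\partial_x)=\partial_{x_1}$, $d\pi(\partial_{v_i})=x\,\partial_{x_i}$. Hence $\tilde f$ is an immersion, and $d\pi$ identifies $N_{\tilde f}$ with the subsheaf of sections of $N_f$ vanishing at $0$ and $\infty$. So $N_{\tilde f}\cong\mathcal{O}(1-2)^{n-1}$, and $H^0(N_{\tilde f})=H^1(N_{\tilde f})=0$.

Since $c_1(\tilde X)=\pi^*c_1(X)-(n-1)E$ and $E\cdot(L-2e)=2$, the virtual dimension is $(n+1)-2(n-1)+n-3=0$. The map $\tilde f$ is birational onto its image, so it has no automorphisms. With Lemma~\ref{lem:unique}, the invariant is $1$.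
\end{proof}

\subsection{From the invariant to the width}

\begin{proof}[Proof of Theorem~\ref{thm:width}]
It suffices to show $2\pi r^2<A$ for every symplectic embedding $\varphi$ of a closed ball of radius $r$ into $(X,\omega)$, since an open ball contains closed balls of all smaller radii. The symplectic blow-up along $\varphi$ removes the interior of the ball and collapses the boundary sphere along the circles of the Hopf fibration. It gives a symplectic form $\tilde\omega$ on a manifold diffeomorphic to $\tilde X$, with $\tilde\omega(e)=\pi r^2$ and $\tilde\omega(b)=\omega(b)$ for $b\in H_2(X)$; see \cite{MP} and \cite[\S7.1]{MS}. Thus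
\[
\tilde\omega(L-2e)=A-2\pi r^2 .
\]
The difficulty is that $\varphi$ has nothing to do with the complex structure of $X$. We connect $\tilde\omega$ to a K\"ahler form on $\mathrm{Bl}_pX$ by a path of symplectic forms whose cohomology class may vary. A smooth path of ball embeddings, with varying radius, gives such a path of blown-up forms.

First, we may assume that $\omega$ is flat near $p$. In suitable holomorphic coordinates $x$ at $p$ we have $\omega=\frac{i}{2}\partial\bar\partial(|x|^2+\psi)$ with $\psi=O(|x|^3)$. Replace $\psi$ by $(1-\chi(|x|/s))\psi$, where $\chi$ is a cutoff function equal to $1$ near $0$ and supported in $[0,1)$. This changes the form by $O(s)$ inside the ball of radius $s$ and not at all outside, so for small $s$ the new form $\omega'$ is K\"ahler, cohomologous to $\omega$ and standard near $p$. The segment from $\omega$ to $\omega'$ consists of cohomologous K\"ahler forms, so by Moser's argument a diffeomorphism isotopic to the identity carries $\omega$ to $\omega'$. We therefore assume $\omega=\omega'$. The coordinates $x$ then give an embedding $\varphi_0$ of a small ball centered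 at $p$ that is both symplectic and holomorphic, and blowing up such a ball gives a K\"ahler form on $\mathrm{Bl}_pX$ \cite{MP}, \cite[\S7.1]{MS}.

Second, $\varphi$ and $\varphi_0$ become isotopic after shrinking. Restrict $\varphi$ to smaller concentric balls. Since $X$ is connected, a Hamiltonian isotopy moves the center to $p$. Since the linear symplectic group is connected, a further Hamiltonian isotopy fixing $p$ makes the derivatives of $\varphi$ and $\varphi_0$ at $0$ agree. Then $g=\varphi_0^{-1}\circ\varphi$ is a symplectic embedding near $0$ with $g(0)=0$ and $dg(0)=\mathrm{id}$, and $g_\tau(x)=g(\tau x)/\tau$, $0<\tau\le1$, $g_0=\mathrm{id}$, is a path of symplectic embeddings of a small ball. Composing with $\varphi_0$ joins $\varphi$ to $\varphi_0$ on that ball.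

All identifications made act as the identity on $H_2(X)\oplus\mathbb{Z}e$. So $\tilde\omega$ is deformation equivalent to a K\"ahler form on $\mathrm{Bl}_pX$, compatibly with the class $L-2e$. Genus $0$ Gromov--Witten invariants of closed symplectic manifolds are invariant under deformation of the symplectic form \cite{FO,LT98,Ruan}, and for smooth projective varieties they agree with the algebraic invariants \cite{Siebert,LT99}. By Lemma~\ref{lem:GW} the genus $0$ invariant of $\tilde\omega$ in the class $L-2e$ is $1$. As it is nonzero, for an $\tilde\omega$-tame almost complex structure $J$ the class $L-2e\neq0$ is represented by a nonconstant stable $J$-holomorphic map, which has positive area. Hence $A-2\pi r^2>0$.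
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The manifold $X$ is Fano by Lemma~\ref{lem:fano}, and the polytopes $P_m$ have normal fan $\Sigma$ by Lemma~\ref{lem:P}. The values of $\Lambda$ are given by Lemma~\ref{lem:lambda}, and the bounds on $w_G$ by Theorem~\ref{thm:width} and \eqref{eq:A}.
\end{proof}

\section{Equality for generalized Bott manifolds}\label{sec:bott}

Let $\Delta^n=\{x\in\mathbb{R}^n_{\ge0}:\sum x_i\le1\}$. A \emph{unimodular simplex of size $\lambda$} is the image of $\lambda\Delta^n$ under an affine map with linear part in $GL_n(\mathbb{Z})$; equivalently, the edge vectors at one vertex are $\lambda$ times a lattice basis. The part of $M$ over the interior of $P$ is symplectomorphic to $\operatorname{int}P\times\mathbb{R}^n/\mathbb{Z}^n$ with the standard form, and integral affine maps of the first factor lift to symplectomorphisms. By Traynor \cite{Traynor}, $\operatorname{int}(\lambda\Delta^n)\times\mathbb{R}^n/\mathbb{Z}^n$ contains symplectic balls of every capacity less than $\lambda$. So $w_G\ge\lambda$ whenever $P$ contains a unimodular simplex of size $\lambda$.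

A \emph{generalized Bott manifold} is an iterated projectivization of sums of line bundles, starting from a projective space. The fan of the projectivization of a sum of $k+1$ line bundles over a toric base has as rays one lift of each ray of the base and $k+1$ fiber rays with sum $0$, which span the kernel of the projection to the lattice of the base; its maximal cones consist of the lift of a maximal cone of the base and $k$ of the fiber rays. By induction on the number $l$ of stages, the fan of a generalized Bott manifold is a smooth complete fan of the following kind, which we call a \emph{Bott fan with $l$ blocks}: the rays are partitioned into blocks $U_1,\dots,U_l$, the maximal cones are obtained by omitting one ray from each block, and $\sum_{u\in U_i}u$ lies in the span of $U_{i+1}\cup\dots\cup U_l$. The block $U_1$ comes from the initial projective space and $U_l$ from the last fiber.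

\begin{lemma}\label{lem:simplex}
A Delzant polytope $P$ whose normal fan is a Bott fan contains a unimodular simplex of size $\Lambda(P)$.
\end{lemma}

\begin{proof}
We induct on $l$. If $l=1$, the rays are a basis and minus its sum, every nonnegative relation is a multiple of the sum of all rays, and $P$ is itself a unimodular simplex of size $\sum\kappa_\eta=\Lambda(P)$.

Let $l\ge2$. The projection to the base of the last stage has no direct counterpart on polytopes, whereas a sublattice of $N$ gives a projection of $P$; so we remove the first block.

\emph{The shape of $P$.} Omit one ray from each block to get a basis of $N$, and let $N'$ be the direct summand generated by the basis vectors in $U_2\cup\dots\cup U_l$. It contains the omitted rays of these blocks: going down from $i=l$ to $i=2$, the omitted ray of $U_i$ is a lattice vector in the span of the basis vectors from $U_i\cup\dots\cup U_l$. Write $U_1=\{u_0,\dots,u_k\}$ with $u_0$ omitted. Then $N=N'\oplus\bigoplus_{i\ge1}\mathbb{Z}u_i$ and $d:=u_0+\dots+u_k\in N'$. In dual coordinates $(x,v)$, after a translation in $v$,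
\[
P=\{(x,v):x\in P',\ v\in\mathbb{R}^k_{\ge0},\ \textstyle\sum_iv_i\le s(x)\},
\]
where $P'$ is cut out by the inequalities of $U_2\cup\dots\cup U_l$ and $s$ is affine with linear part $d$. The face $v=0$ of $P$ is $\{x\in P':s(x)\ge0\}$, and it is nonempty because $u_1,\dots,u_k$ span a cone. Since $u_0,\dots,u_k$ do not span a cone, $s$ does not vanish on it. So the nonempty set $\{s\ge0\}=\{s>0\}$ is closed and open in the convex set $P'$, and therefore $s>0$ on $P'$. Thus $P'$ is the face $v=0$. Its vertices are the vertices of $P$ whose cone omits $u_0$, so $P'$ is Delzant and its normal fan is the Bott fan with blocks $U_2,\dots,U_l$.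

\emph{The simplex.} Let $\Lambda=\Lambda(P)$. Relations among the normals of $P'$ are relations for $P$ with the same area, so $\Lambda\le\Lambda(P')$. By induction and shrinking, $P'$ contains a unimodular simplex $K$ of size $\Lambda$. We claim that $s(q)\ge\Lambda$ at some vertex $q$ of $K$. If $s$ is constant, then $d=0$ and the relation $u_0+\dots+u_k=0$ has area $(s-\sum v_i)+\sum v_i=s$, so $s\ge\Lambda$. Otherwise take a vertex of $P'$ at which $s$ is minimal. The normals $\eta$ active there form a basis of $N'$, and $d$ lies in the cone they span, so $d=\sum c_\eta\eta$ with integers $c_\eta\ge0$, not all zero, and $s=\min s+\sum c_\eta y_\eta$. Pick $\eta$ with $c_\eta\ge1$; then $s\ge y_\eta\ge0$ on $P'$. The function $y_\eta$ is not constant on $K$, and its values at the vertices of $K$ are nonnegative and differ by elements of $\Lambda\mathbb{Z}$. So the largest of them is at least $\Lambda$, which proves the claim.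

The points $(x,0)$, with $x$ a vertex of $K$, and $(q,\Lambda v^{(i)})$, with $v^{(1)},\dots,v^{(k)}$ the standard basis of $\mathbb{R}^k$, lie in $P$. Their convex hull is a simplex in $P$ whose edge vectors at $(q,0)$ are $\Lambda$ times a basis of $N'^*\oplus\mathbb{Z}^k$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bott}]
Lemma~\ref{lem:simplex} gives $w_G\ge\Lambda(P)$ for every toric form whose polytope has a Bott fan, and Lu's theorem gives $w_G\le\Lambda(P)$ if the fan is Fano; the Fano hypothesis is used only here. Toric manifolds of Picard number $1$ are projective spaces, and by Kleinschmidt \cite{Kl} those of Picard number $2$ are projectivized sums of line bundles over projective spaces. Both are generalized Bott manifolds.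
\end{proof}

\begin{thebibliography}{99}

\bibitem{FO} Fukaya and Ono, \emph{Topology} 38 (1999).

\bibitem{HLS} Taekgyu Hwang, Eunjeong Lee, and Dong Youp Suh, \emph{The Gromov width of generalized Bott manifolds}, arXiv:1801.06318 (2018).

\bibitem{Kl} Kleinschmidt, \emph{Aequationes Math.} 35 (1988).

\bibitem{LT98} Li and Tian (1998).

\bibitem{LT99} Li and Tian, \emph{Asian J. Math.} 3 (1999).

\bibitem{MP} McDuff and Polterovich, \emph{Invent. Math.} 115 (1994).

\bibitem{MS} McDuff and Salamon, \emph{Introduction to Symplectic Topology}.

\bibitem{Ruan} Ruan (1999).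

\bibitem{Siebert} Siebert, \emph{Ann. Inst. Fourier} 49 (1999).

\bibitem{Traynor} Traynor, \emph{J. Differential Geom.} 42 (1995).

\end{thebibliography}
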